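
\newtheorem{theorem}{Theorem}[section]
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\theoremstyle{definition}
\newtheorem{example}[theorem]{Example}
\numberwithin{equation}{section}

\title{Green's functions of rational divisorial valuations\\ with Zariski dense center loci}


\begin{abstract}
Over $\mathbb{C}$ with the trivial absolute value, a finite set $\Sigma$ of divisorial valuations on a polarized variety $(X,L)$ has a Green's function $\varphi_{L,\Sigma}$. We exhibit nine divisorial valuations on $\mathbb{P}^3$, with weights $\frac13,\frac13,1,1,\frac12,\frac12,\frac12,\frac12,\frac12$, such that the centers of the valuations at which $\varphi_{\mathcal{O}(1),\Sigma}$ is strictly smaller than its supremum are Zariski dense; in particular $\varphi_{\mathcal{O}(1),\Sigma}$ is not $\mathbb{R}$-piecewise linear. This answers a question of Boucksom and Jonsson, who had an example with real weights. We also show that rational examples exist on every polarized smooth projective variety of dimension at least $3$, and that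 none exist, even with real weights, in dimensions $1$ and $2$.
\end{abstract}

\section{Introduction}

\subsection{The question}

We work over $\mathbb{C}$ with the trivial absolute value. Let $X$ be a smooth projective variety and $X^{\mathrm{an}}$ its Berkovich analytification: a point $w$ of $X^{\mathrm{an}}$ is a real-valued valuation, trivial on $\mathbb{C}$, of the function field of some closed subvariety of $X$. As $X$ is projective, $w$ has a center $c_X(w)$, a scheme-theoretic point of $X$. If $s$ is a section of a line bundle, $w(s)\in[0,\infty]$ is computed in a trivialization at $c_X(w)$; thus $w(s)=0$ if and only if $s$ does not vanish at $c_X(w)$. We write $\log|s|(w)=-w(s)$, and $v_{\mathrm{triv}}$ for the trivial valuation of $\mathbb{C}(X)$, whose center is the generic point.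

Let $X^{\mathrm{div}}$ be the set of \emph{divisorial} valuations $t\,\mathrm{ord}_E$, where $t\in\mathbb{Q}_{>0}$ and $E$ is a prime divisor on a normal projective variety $Y$ with a birational morphism $Y\to X$. Let $X^{\mathrm{div}}_{\mathbb{R}}$ be the analogous set with $t\in\mathbb{R}_{>0}$. For an ample line bundle $L$ let $\mathrm{PSH}(L)$ be the class of $L$-plurisubharmonic functions on $X^{\mathrm{an}}$ (recalled in \S\ref{sec:formula}). The \emph{Green's function} of a finite set $\Sigma\subset X^{\mathrm{div}}_{\mathbb{R}}$ is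
\[
\varphi_{L,\Sigma}:=\sup\{\varphi\in\mathrm{PSH}(L)\mid\varphi\le0\text{ on }\Sigma\}.
\]
We will see in Proposition~\ref{prop:formula} that, for $\Sigma\ne\emptyset$,
\[
\varphi_{L,\Sigma}(w)=\sup_{s}\Big(\lambda_\Sigma(s)-\tfrac1m\,w(s)\Big),\qquad \lambda_\Sigma(s):=\tfrac1m\min_{v\in\Sigma}v(s),
\]
the supremum being over all $m\ge1$ and $0\ne s\in H^0(X,mL)$. So $\varphi_{L,\Sigma}(v_{\mathrm{triv}})=\sup\varphi_{L,\Sigma}$ is the largest normalized order of vanishing along $\Sigma$ that sections can approach, and $\varphi_{L,\Sigma}(w)<\varphi_{L,\Sigma}(v_{\mathrm{triv}})$ says that sections approaching this maximum are forced to vanish along $w$ at a definite rate. For $\varphi=\varphi_{L,\Sigma}$ let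
\[
Z_X(\varphi):=\{c_X(w)\mid w\in X^{\mathrm{an}},\ \varphi(w)<\varphi(v_{\mathrm{triv}})\}
\]
be the locus of forced vanishing. (Only its Zariski closure matters here, so it makes no difference whether we collect the points $c_X(w)$ or their closures.) Let $\mathrm{RPL}(X)$ be the space of $\mathbb{R}$-piecewise linear functions on $X^{\mathrm{an}}$. If $\varphi\in\mathrm{RPL}(X)$, then $Z_X(\varphi)$ is not Zariski dense \cite{BJGreen}.

Suppose that $\Sigma=\{a_k^{-1}\mathrm{ord}_{E_k}\}$ with all $E_k$ on one model $\pi:Y\to X$. Then a nonzero section $s$ of $mL$ satisfies $\lambda_\Sigma(s)\ge\lambda$ exactly when $\frac1m\mathrm{div}(\pi^*s)-\lambda\sum_ka_kE_k$ is effective. The Green's function therefore records what happens to the classes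
\[
D_\lambda=\pi^*L-\lambda\sum_ka_kE_k
\]
as $\lambda$ grows until $D_\lambda$ leaves the pseudoeffective cone, say at $\lambda=\lambda_*$. On a surface the last class $D_{\lambda_*}$ has a Zariski decomposition, its negative part is supported on finitely many curves, and $Z_X$ is not dense (\S\ref{sec:lowdim}). On a threefold $D_{\lambda_*}$ may be negative on infinitely many curves, and then $Z_X$ has a chance to be dense. Boucksom and Jonsson showed that for $(\mathbb{P}^3,\mathcal{O}(1))$ there is a finite $\Sigma\subset X^{\mathrm{div}}_{\mathbb{R}}$ with $Z_X(\varphi_{L,\Sigma})$ Zariski dense, and asked whether $\Sigma$ can be found in $X^{\mathrm{div}}$ \cite{BJGreen}.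

One might hope that rational weights behave better, since all $D_\lambda$ then lie on a line with rational direction. But the threshold $\lambda_*$ is not part of the data, and a line with rational direction can leave the pseudoeffective cone at an irrational point. This is what happens below.

\subsection{Results}

\begin{theorem}\label{thm:A}
Let $B\subset\mathbb{P}^3$ be a smooth complete intersection of two quadrics and $\eta:=\mathcal{O}(1)|_B$. Let $p_1,\dots,p_9\in B$ be such that $\eta,p_1,\dots,p_9$ are $\mathbb{Z}$-linearly independent in $\mathrm{Pic}(B)$; very general points have this property. Let $E_k$ be the exceptional divisor over $p_k$, put $(a_1,\dots,a_9)=(3,3,1,1,2,2,2,2,2)$, and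
\[
\Sigma=\{a_k^{-1}\,\mathrm{ord}_{E_k}: 1\le k\le9\}\subset X^{\mathrm{div}},\qquad (X,L)=(\mathbb{P}^3,\mathcal{O}(1)).
\]
Then $\sup\varphi_{L,\Sigma}=\frac{3(12-\sqrt2)}{142}$, and $Z_X(\varphi_{L,\Sigma})$ is Zariski dense in $X$. Hence $\varphi_{L,\Sigma}\notin\mathrm{RPL}(X)$.
\end{theorem}

\begin{theorem}\label{thm:B}
Let $X$ be a smooth projective $\mathbb{C}$-variety and $L$ an ample line bundle on $X$.
\begin{enumerate}
\item[(a)] If $\dim X\ge3$, there is a finite set $\Sigma\subset X^{\mathrm{div}}$ such that $Z_X(\varphi_{L,\Sigma})$ is Zariski dense.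
\item[(b)] If $\dim X\in\{1,2\}$, then $Z_X(\varphi_{L,\Sigma})$ is not Zariski dense for any nonempty finite set $\Sigma\subset X^{\mathrm{div}}_{\mathbb{R}}$.
\end{enumerate}
\end{theorem}

\subsection{The idea}\label{sec:idea}

By a criterion proved in \S\ref{sec:criterion}, Theorem~\ref{thm:A} reduces to a statement about the blow-up $Y$ of $\mathbb{P}^3$ at the nine points: the class $D_{\lambda_*}$ is pseudoeffective, and it is negative on smooth curves $C_0,C_1,C_2,\dots$ whose union is dense in $Y$.

The curves come from the pencil of quadrics through $B$. The strict transforms $S_\tau$ of these quadrics have class $\kappa=2H-\sum_kE_k$, where $H$ is the pullback of the hyperplane class, and meet pairwise exactly in $B$. On a smooth $S_\tau$ the curve $B$ is an anticanonical divisor. A class $\delta\in\mathrm{Pic}(S_\tau)$ with $\delta^2=-2$, $\delta\cdot B=0$ and positive degree is effective as soon as its restriction to $B$ is trivial. That restriction varies with $\tau$, because the restrictions to $B$ of the two rulings of the quadric vary in $\mathrm{Pic}^2(B)$.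 So a suitable $\delta$ becomes effective on special members of the pencil and, by the independence of $\eta,p_1,\dots,p_9$, not on a very general one. A pseudoeffective class $D_+$ that is negative on infinitely many such $\delta$ arises as an eigenvector, with irrational eigenvalue, of an isometry $g$ built from Cremona transformations. It acts on $\mathrm{Pic}(Y)$, equipped with the form restricted from a smooth $S_\tau$, and extends to $\mathrm{Pic}(S_\tau)$; the $\delta$'s form a $g$-orbit. The resulting curves are dense because a surface containing infinitely many of them would carry the negativity of $D_+$ over to very general members of the pencil, on which $D_+$ is nonnegative on every curve.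

The class $D_+$ has irrational coefficients in irrational proportions, so by itself it only gives a set $\Sigma$ with real weights. But all the curves $C_n$ are disjoint from $B$, so $\kappa\cdot C_n=0$: adding a multiple of $\kappa$ to $D_+$ does not change its degrees on them. For a suitable irrational $c>0$, the class $D_++c\kappa$ is proportional to $H-\lambda_*\sum_ka_kE_k$ with \emph{integers} $a_k$; all the irrationality has moved into $\lambda_*$.

Section~\ref{sec:green} contains the formula for $\varphi_{L,\Sigma}$, a worked example, and the criterion. Section~\ref{sec:lattice} constructs $g$, $D_+$ and the weights, \S\ref{sec:psef} proves that $D_+$ is pseudoeffective, \S\ref{sec:quartic} finds the curves, and \S\ref{sec:proofA} concludes. Theorem~\ref{thm:B} is proved in \S\ref{sec:highdim} and \S\ref{sec:lowdim}.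

\section{Green's functions and negative curves}\label{sec:green}

\subsection{A formula in terms of sections}\label{sec:formula}

We follow the conventions of \cite{BJGlobal}. A \emph{Fubini--Study function} for $L$ is a function $m^{-1}\max_j(\log|s_j|+\lambda_j)$ with finitely many $s_j\in H^0(X,mL)$ without common zeros and $\lambda_j\in\mathbb{Q}$ (allowing $\lambda_j\in\mathbb{R}$ makes no difference below). For $L$ ample, $\mathrm{PSH}(L)$ consists of the functions $\not\equiv-\infty$ that are pointwise limits of decreasing nets of Fubini--Study functions for $L$. Equivalently, they are pointwise limits of decreasing nets of functions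
\begin{equation}\label{eq:net}
\varphi_i=m_i^{-1}\max_j(\log|s_{ij}|+\lambda_{ij}),
\end{equation}
with $s_{ij}\in H^0(X,m_iL_i)$ not all zero, possibly with common zeros, $L_i\in\mathrm{Pic}(X)_{\mathbb{Q}}$ and $c_1(L_i)\to c_1(L)$. The proof below works for either description. Note that if $mL$ is globally generated by $(s_j)$, then $\max_j\log|s_j|\equiv0$, since for every $w$ some $s_j$ does not vanish at $c_X(w)$.

\begin{proposition}\label{prop:formula}
Let $\Sigma\subset X^{\mathrm{div}}_{\mathbb{R}}$ be finite and nonempty. For every $w\in X^{\mathrm{an}}$,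
\begin{equation}\label{eq:formula}
\varphi_{L,\Sigma}(w)=F_L(w):=\sup\Big\{\lambda_\Sigma(s)-\tfrac1mw(s)\;:\;m\ge1,\ 0\ne s\in H^0(X,mL)\Big\},
\end{equation}
where $\lambda_\Sigma(s)=\frac1m\min_{v\in\Sigma}v(s)\ge0$. In particular $\varphi_{L,\Sigma}\ge0$,
\begin{equation}\label{eq:sup}
\varphi_{L,\Sigma}(v_{\mathrm{triv}})=\sup\varphi_{L,\Sigma}=\sup_s\lambda_\Sigma(s),
\end{equation}
and $\varphi_{rL,\Sigma}=r\varphi_{L,\Sigma}$ for every integer $r\ge1$.
\end{proposition}

\begin{proof}
Replacing $s$ by a power changes neither $\lambda_\Sigma(s)$ nor $\frac1mw(s)$; this will be used several times.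

\emph{``$\ge$''.} Let $0\ne s\in H^0(X,mL)$. After replacing $s$ by a power we may assume that $mL$ is globally generated, by $(s_j)$ say. For rational $\lambda\le\lambda_\Sigma(s)$, the function $\max\big(m^{-1}\log|s|+\lambda,\ m^{-1}\max_j\log|s_j|\big)$ is Fubini--Study. Its second entry is identically $0$, and at $v\in\Sigma$ its first entry is $\lambda-\frac1mv(s)\le0$; so the function is $\le0$ on $\Sigma$. At $w$ its value is at least $\lambda-\frac1mw(s)$. Let $\lambda\to\lambda_\Sigma(s)$.

\emph{``$\le$''.} Let $\varphi\in\mathrm{PSH}(L)$ with $\varphi\le0$ on $\Sigma$, let $\varphi_i\downarrow\varphi$ be as in \eqref{eq:net} (the first description is a special case), and let $\varepsilon\in\mathbb{Q}_{>0}$. As $\Sigma$ is finite, for large $i$ we have $\varphi_i\le\varepsilon$ on $\Sigma$, and $(1+\varepsilon)L-L_i$ is ample. Fix such an $i$. Replace the $s_{ij}$ by their $r$-th powers, $m_i$ by $rm_i$ and $\lambda_{ij}$ by $r\lambda_{ij}$; this does not change $\varphi_i$. For suitable $r$ the bundle $rm_i((1+\varepsilon)L-L_i)$ is globally generated,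 and multiplying all sections by all members of a generating family does not change $\varphi_i$ either. Discarding zero sections, we get $\varphi_i=m^{-1}\max_j(\log|s_j|+\lambda_j)$ with $0\ne s_j\in H^0(X,m(1+\varepsilon)L)$, $m(1+\varepsilon)\in\mathbb{Z}$. From $\varphi_i\le\varepsilon$ on $\Sigma$ we get $\frac{\lambda_j}m\le\varepsilon+\frac1m\min_{v\in\Sigma}v(s_j)$ for all $j$. Hence
\[
\varphi(w)\le\varphi_i(w)\le\varepsilon+\max_j\tfrac1m\Big(\min_{v\in\Sigma}v(s_j)-w(s_j)\Big)\le\varepsilon+(1+\varepsilon)F_L(w).
\]
Let $\varepsilon\to0$.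

\emph{Consequences.} Choosing a section that does not vanish at $c_X(w)$ shows $F_L(w)\ge0$. As $w(s)\ge0$, with equality for $w=v_{\mathrm{triv}}$, \eqref{eq:sup} follows. By passing to powers, the supremum defining $F_L$ may be restricted to multiples $m$ of $r$, which gives the last claim.
\end{proof}

\subsection{The mechanism on two points}

\begin{example}\label{ex:two}
Let $p_1\neq p_2$ be points of $\mathbb{P}^3$, let $\ell$ be the line joining them, and $\Sigma=\{\mathrm{ord}_{E_1},\mathrm{ord}_{E_2}\}$. For a form $s$ of degree $m$ with multiplicity $m_i$ at $p_i$ we have $\lambda_\Sigma(s)=\frac1m\min(m_1,m_2)\le1$, with equality for a plane containing $\ell$. So $\varphi(v_{\mathrm{triv}})=1$ for $\varphi=\varphi_{\mathcal{O}(1),\Sigma}$. On the blow-up at $p_1,p_2$, the corresponding class $D_1=H-E_1-E_2$ has degree $1-1-1=-1$ on the strict transform of $\ell$. This forces vanishing along $\ell$: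
\[
\mathrm{ord}_\ell(s)\ge m_1+m_2-m.
\]
Indeed, for a general plane $P\supset\ell$ the curve $\mathrm{div}(s|_P)$ contains $\ell$ with multiplicity exactly $r=\mathrm{ord}_\ell(s)$. The residual curve of degree $m-r$ does not contain $\ell$ and has multiplicity at least $m_i-r$ at $p_i$, so $m-r\ge(m_1-r)+(m_2-r)$ by B\'ezout on $P$. With $\lambda=\lambda_\Sigma(s)$ we get
\[
\lambda-\tfrac1m\mathrm{ord}_\ell(s)\le\lambda-\max(0,2\lambda-1)\le\tfrac12 ,
\]
with equality if $s$ is the product of a plane through $p_1$ and a plane through $p_2$, neither containing $\ell$. So $\varphi(\mathrm{ord}_\ell)=\frac12<1=\varphi(v_{\mathrm{triv}})$. If $c_X(w)\notin\ell$, some plane containing $\ell$ does not contain $c_X(w)$, and $\varphi(w)=1$. Thus the Zariski closure of $Z_X(\varphi)$ is the line $\ell$.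
\end{example}

The trade-off in this example is the general one. A section may avoid $C=\ell$ only by lowering its order along $\Sigma$ by a definite amount, and if it does not lower this order, it vanishes along $C$ to a definite order. Either way it loses.

\subsection{A criterion}\label{sec:criterion}

For the general statement we need a substitute for B\'ezout. For an irreducible curve $C$ on a smooth variety, $\mathrm{ord}_C$ denotes the order of vanishing at the generic point of $C$. Recall that a class in $N^1(Y)_{\mathbb{R}}$ is pseudoeffective if it is a limit of classes of effective $\mathbb{R}$-divisors, and big if it is the class of $A+N$ with $\mathbb{R}$-divisors $A$ ample and $N$ effective. The big classes form the interior of the pseudoeffective cone; in particular big plus pseudoeffective is big.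

\begin{lemma}\label{lem:ordC}
Let $C$ be a smooth irreducible curve in a smooth projective threefold $Y$. There is $\gamma>0$ such that $\mathrm{ord}_C(G)\ge\gamma\cdot(-G\cdot C)$ for all effective $\mathbb{R}$-divisors $G$ on $Y$.
\end{lemma}

\begin{proof}
Let $\rho:Y'\to Y$ be the blow-up of $C$ and $F$ its exceptional divisor, so $\mathrm{ord}_F=\mathrm{ord}_C$. Let $A_0$ be ample on $Y$ and $A=k\rho^*A_0-F$, which is ample for $k\gg0$. A fiber $f$ of $F\to C$ has $F\cdot f=-1$, so $A\cdot f=1$ and $\rho_*(F\cdot A)=C$. Also $F^2\cdot\rho^*A_0=(A_0\cdot C)(F\cdot f)=-A_0\cdot C<0$, so $F^2\cdot A=-k(A_0\cdot C)-F^3<0$ for $k\gg0$. Write $\rho^*G=aF+G'$ with $a=\mathrm{ord}_C(G)$, $G'$ effective and $F\not\subset\mathrm{Supp}\,G'$. Then $G'\cdot F\cdot A\ge0$, and by the projection formula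
\[
G\cdot C=\rho^*G\cdot F\cdot A\ge a\,(F^2\cdot A).
\]
Take $\gamma=1/(-F^2\cdot A)$.
\end{proof}

\begin{proposition}\label{prop:criterion}
Let $X$ be a smooth projective threefold, $L$ an ample line bundle, $\pi:Y\to X$ a birational morphism with $Y$ smooth projective, $E_1,\dots,E_r$ distinct prime divisors on $Y$ with $r\ge1$, and $a_1,\dots,a_r\in\mathbb{R}_{>0}$. Put
\[
\Sigma=\{a_k^{-1}\mathrm{ord}_{E_k}\},\qquad D_\lambda=\pi^*L-\lambda\sum_ka_kE_k .
\]
Let $\lambda_*>0$ be such that $D_{\lambda_*}$ is pseudoeffective, and let $\mathcal{C}$ be a set of smooth irreducible curves $C\subset Y$ with $D_{\lambda_*}\cdot C<0$ whose union is Zariski dense in $Y$. Then $\varphi_{L,\Sigma}(v_{\mathrm{triv}})=\lambda_*$, and $\varphi_{L,\Sigma}(\mathrm{ord}_C)<\lambda_*$ for every $C\in\mathcal{C}$. The centers on $X$ of the valuations $\mathrm{ord}_C$, $C\in\mathcal{C}$, are Zariski dense; in particular $Z_X(\varphi_{L,\Sigma})$ is Zariski dense in $X$.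
\end{proposition}

\begin{proof}
\emph{Step 1: $D_\lambda$ is not pseudoeffective for $\lambda>\lambda_*$.} Otherwise $D_{\lambda_*}$, a convex combination of $\pi^*L$ (with positive weight) and $D_\lambda$, would be big, since $\pi^*L$ is big. So $D_{\lambda_*}\equiv A+N$ with $A$ ample and $N$ effective. For every $C\in\mathcal{C}$ we get $N\cdot C<0$, hence $C\subset\mathrm{Supp}\,N$. This contradicts the density of $\bigcup\mathcal{C}$.

\emph{Step 2: $\varphi_{L,\Sigma}(v_{\mathrm{triv}})=\lambda_*$.} We use \eqref{eq:sup}. Let $0\ne s\in H^0(X,mL)$. By definition $\frac1m\mathrm{ord}_{E_k}(s)\ge\lambda_\Sigma(s)a_k$ for all $k$, so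
\begin{equation}\label{eq:Gs}
G_s:=\tfrac1m\mathrm{div}(\pi^*s)-\lambda_\Sigma(s)\sum_ka_kE_k\ \text{ is effective, of class } D_{\lambda_\Sigma(s)} .
\end{equation}
By Step 1, $\lambda_\Sigma(s)\le\lambda_*$. Conversely let $0<\lambda<\lambda_*$. Then $D_\lambda$ is a convex combination of $\pi^*L$ (with positive weight) and $D_{\lambda_*}$, hence big. Bigness is an open condition, so there are rational $b_k\ge\lambda a_k$ such that $\pi^*L-\sum b_kE_k$ is still big. For suitable $m$, the integral divisor $m(\pi^*L-\sum b_kE_k)$ has a nonzero section, i.e.\ there is $0\ne s\in H^0(Y,m\pi^*L)=H^0(X,mL)$ with $\mathrm{ord}_{E_k}(s)\ge mb_k\ge m\lambda a_k$ for all $k$. So $\lambda_\Sigma(s)\ge\lambda$.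

\emph{Step 3: the loss along $C\in\mathcal{C}$.} Let $\gamma$ be the constant of Lemma~\ref{lem:ordC} and put
\[
\beta:=-D_{\lambda_*}\cdot C>0,\qquad e:=\sum_ka_kE_k\cdot C .
\]
Since $\pi^*L$ is nef and $\beta=\lambda_*e-\pi^*L\cdot C$, we have $e>0$. For $0\ne s\in H^0(X,mL)$ put $x=\lambda_*-\lambda_\Sigma(s)\ge0$. Then $G_s\cdot C=D_{\lambda_*}\cdot C+xe=-\beta+xe$. As $\lambda_\Sigma(s)\sum a_kE_k$ is effective,
\[
\tfrac1m\mathrm{ord}_C(s)\ge\mathrm{ord}_C(G_s)\ge\max\big(0,\gamma(\beta-xe)\big),
\]
and therefore
\[
\lambda_\Sigma(s)-\tfrac1m\mathrm{ord}_C(s)\le\lambda_*-\Big(x+\max\big(0,\gamma(\beta-xe)\big)\Big)\le\lambda_*-\min\big(\gamma\beta,\tfrac\beta e\big).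
\]
Indeed the function of $x\geq 0$ in large parentheses is affine on $[0,\beta/e]$ with end values $\gamma\beta$ and $\beta/e$, and it equals $x$ afterwards. The bound does not depend on $s$, so $\varphi_{L,\Sigma}(\mathrm{ord}_C)\le\lambda_*-\min(\gamma\beta,\beta/e)<\lambda_*$ by \eqref{eq:formula}.

\emph{Step 4: density.} The center of $\mathrm{ord}_C$ on $X$ is the generic point of $\pi(C)$. If $V\subset X$ is a closed set containing all these centers, then $\pi^{-1}(V)$ is closed and contains $\bigcup\mathcal{C}$; so $\pi^{-1}(V)=Y$ and $V=X$.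
\end{proof}

In Example~\ref{ex:two} the B\'ezout argument shows that Step~3 applies to the line with $\gamma=1$. There $\beta=1$ and $e=2$, and the bound $1-\min(1,\frac12)=\frac12$ is the exact value.

\section{The lattice, the isometry $g$ and the weights}\label{sec:lattice}

\subsection{The lattice}

Let $Y_p$ be the blow-up of $\mathbb{P}^3$ at nine distinct points $p=(p_1,\dots,p_9)$. Then $\mathrm{Pic}(Y_p)=N^1(Y_p)$ is the free group
\[
M=\mathbb{Z}H\oplus\bigoplus_{k=1}^9\mathbb{Z}E_k .
\]
If the points lie on a smooth quadric with strict transform $S\subset Y_p$, then $H|_S$ has self-intersection $2$ and the $E_k|_S$ are disjoint $(-1)$-curves. Since we want to find curves on such surfaces, we equip $M$ with the form for which the given basis is orthogonal, $H^2=2$ and $E_k^2=-1$; it has signature $(1,9)$. We write $(d;m_1,\dots,m_9)$ for $dH-\sum m_kE_k$, with exponents for repeated entries, so that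
\[
(d;m)\cdot(d';m')=2dd'-\sum_km_km'_k .
\]
Put
\[
\kappa=(2;1^9),\quad\kappa^2=-1,\qquad h=H+4\kappa=(9;4^9),\quad h\cdot\kappa=0,\quad h^2=18 .
\]
Here $\kappa$ is the class of the strict transform of a quadric that passes through the nine points and is smooth there, and $h$ is the projection of $H$ to $\kappa^\perp$.

For $\alpha\in M$ with $\alpha^2=-2$ let $r_\alpha(x)=x+(x\cdot\alpha)\alpha$ be the reflection in $\alpha$. Put $\alpha_{abcd}=H-E_a-E_b-E_c-E_d$ for distinct $a,b,c,d$; then $\alpha_{abcd}^2=-2$ and $\alpha_{abcd}\cdot\kappa=0$. Let $W\subset O(M)$ be the group generated by the permutations of the $E_k$ and by $r_{\alpha_{1234}}$. These generators fix $\kappa$, so every element of $W$ does. Since $r_{w\alpha}=wr_\alpha w^{-1}$, the group $W$ contains the reflections in all elements of the orbit $W\alpha_{1234}$, in particular all $r_{\alpha_{abcd}}$. The geometric meaning of $r_{\alpha_{1234}}$, the standard Cremona transformation, is the subject of \S\ref{sec:psef}.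

\subsection{An involution}

We want an element of $W$ that preserves a plane of signature $(1,1)$ containing $h$ and has irrational eigenvectors there. We will obtain it as a product of two involutions. One is a permutation; the other is of the following kind.

\begin{lemma}\label{lem:jomega}
Let $\omega=(5;2^8,4)$. Then $\omega^2=2$, $\omega\cdot\kappa=0$, and there is $j_\omega\in W$ with $j_\omega(x)=-x+(x\cdot\omega)\omega$ for all $x\in\kappa^\perp$.
\end{lemma}

\begin{proof}
We have $\omega^2=50-32-16=2$ and $\omega\cdot\kappa=20-16-4=0$. We will obtain $j_\omega$ as the product of the reflections in eight mutually orthogonal classes of square $-2$ in $\langle\omega,\kappa\rangle^\perp$. Let $\ell$ run through the seven lines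
\[
124,\quad235,\quad346,\quad457,\quad156,\quad267,\quad137
\]
of a Fano plane with point set $\{1,\dots,7\}$; any two lines have exactly one point in common. For $\ell=abc$ put $\beta_\ell=\alpha_{abc9}$, and put $\beta_0=(3;1^7,2,3)$. Then for $\ell\ne\ell'$
\begin{align*}
\beta_\ell\cdot\beta_{\ell'}&=2-1-1=0,&\beta_\ell\cdot\beta_0&=6-3-3=0,&\beta_0^2&=18-7-4-9=-2,\\
\beta_\ell\cdot\omega&=10-6-4=0,&\beta_0\cdot\omega&=30-14-4-12=0,&\beta_0\cdot\kappa&=12-7-2-3=0,
\end{align*}
while $\beta_\ell^2=-2$ and $\beta_\ell\cdot\kappa=0$ as above. The reflections in the $\beta_\ell$ lie in $W$. So does $r_{\beta_0}$: since $\beta_0\cdot\alpha_{1289}=6-7=-1$,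
\[
r_{\alpha_{1289}}(\beta_0)=\beta_0-\alpha_{1289}=(2;0,0,1^6,2),
\]
and since the product of this class with $\alpha_{3489}$ is $4-5=-1$, reflecting it in $\alpha_{3489}$ gives $(1;0^4,1,1,1,0,1)=\alpha_{5679}$. So $\beta_0$ lies in the orbit $W\alpha_{1234}$.

Let $j_\omega$ be the product of the eight commuting reflections in $\beta_0$ and the $\beta_\ell$. The ten vectors $\omega,\kappa,\beta_0,\beta_\ell$ are mutually orthogonal with nonzero squares, so they form a basis of $M_{\mathbb{Q}}$, and $\omega,\beta_0,\beta_\ell$ form a basis of $\kappa^\perp\otimes\mathbb{Q}$. The element $j_\omega$ fixes $\omega$ and $\kappa$ and is $-1$ on the $\beta$'s. The map $x\mapsto-x+(x\cdot\omega)\omega$ fixes $\omega$, because $\omega^2=2$, and is $-1$ on the $\beta$'s as well. So the two maps agree on $\kappa^\perp$.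
\end{proof}

Now we move this involution to a vector that lies in a convenient plane containing $h$. Let
\[
u=(0;1,1,-1,-1,0^5)=-E_1-E_2+E_3+E_4,\qquad u^2=-4,\quad u\cdot h=u\cdot\kappa=0,
\]
and $y=h+2u=(9;6,6,2,2,4^5)$. Since $y\cdot\alpha_{1256}=18-20=-2$, reflecting $y$ in $\alpha_{1256}$ gives $(7;4,4,2,2,2,2,4,4,4)$. The product of this with $\alpha_{1278}$ is $14-16=-2$, and reflecting it in $\alpha_{1278}$ gives $(5;2^8,4)=\omega$. Conjugating $j_\omega$ we obtain $j_y\in W$ with
\[
j_y(x)=-x+(x\cdot y)y\qquad(x\in\kappa^\perp).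
\]

\subsection{The isometry and its eigenvectors}

Let $\sigma\in W$ be the permutation $(13)(24)$ of the $E_k$; then $\sigma h=h$ and $\sigma u=-u$. Put $g=j_y\sigma\in W$. From $h\cdot y=18$ and $u\cdot y=-8$ we get
\[
g(h)=-h+18y=17h+36u,\qquad g(u)=u+8y=8h+17u .
\]
Put $t=\frac3{\sqrt2}$, so that $t^2=\frac92$ and $2t=3\sqrt2>1$; let
\[
\theta=17+8t=17+12\sqrt2>1,\qquad D_\pm=h\pm tu .
\]
Then $\theta^{-1}=17-12\sqrt2=17-8t$, and since $36=8t^2$,
\begin{equation}\label{eq:eigen}
gD_\pm=\theta^{\pm1}D_\pm,\qquad D_\pm^2=18-4t^2=0,\qquad D_\pm\cdot h=18,\qquad D_\pm\cdot\kappa=0,\qquad h=\tfrac12(D_++D_-).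
\end{equation}
Explicitly $D_+=(9;4+t,4+t,4-t,4-t,4^5)$.

\subsection{Where the weights come from}\label{sec:weights}

The coefficients of the $E_k$ in $D_+$ are not in rational proportion. Those of $D_++c\,\kappa$ are $4+c+t,\ 4+c-t,\ 4+c$ (up to sign), and they become rational multiples of $t$ if $4+c=qt$ with $q\in\mathbb{Q}$. We want $c>0$, so that $D_++c\kappa$ is pseudoeffective as soon as $D_+$ and $\kappa$ are. This means $q>4/t\approx1.89$, and $q=2$ is the simplest choice. So let $c=2t-4=3\sqrt2-4>0$. As $9+2c=1+4t=1+6\sqrt2$,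
\begin{equation}\label{eq:D}
D:=D_++c\,\kappa=(1+6\sqrt2)H-t\sum_ka_kE_k=(1+6\sqrt2)\,D_{\lambda_*},
\end{equation}
where $(a_k)=(3,3,1,1,2^5)$, $D_\lambda=H-\lambda\sum_ka_kE_k$ and
\[
\lambda_*=\frac{t}{1+6\sqrt2}=\frac3{12+\sqrt2}=\frac{3(12-\sqrt2)}{142}.
\]

\section{Cremona transformations: $D_+$ is pseudoeffective}\label{sec:psef}

We now show that $D_+$ is pseudoeffective on \emph{every} $Y_p$. The points we need lie on an elliptic quartic and are not general, whereas the description of Cremona transformations below requires points in good position. So we work with all nine-tuples at once and use semicontinuity.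

Let $U_0$ be the irreducible variety of ordered $9$-tuples of distinct points of $\mathbb{P}^3$, and let $\mathcal{E}\subset M$ be the set of $x$ with $h^0(Y_p,x)\ge1$ for all $p\in U_0$.

\begin{lemma}\label{lem:Wstable}
$\mathcal{E}$ is $W$-stable.
\end{lemma}

\begin{proof}
Stability under permutations is clear. Put $r=r_{\alpha_{1234}}$ and let $x\in\mathcal{E}$. The $Y_p$ form a smooth projective family over $U_0$, so $\{p:h^0(Y_p,rx)\ge1\}$ is closed by semicontinuity. Hence it suffices to treat $p$ in the dense open set where $p_1,\dots,p_4$ are linearly independent and $p_5,\dots,p_9$ lie on none of the four planes spanned by three of them. Using $\mathrm{PGL}_4$ we may take $p_1,\dots,p_4$ to be the coordinate points. Then $p_5,\dots,p_9$ lie in the open torus. Let $\mathrm{cr}$ be coordinatewise inversion and $p'=(p_1,\dots,p_4,\mathrm{cr}(p_5),\dots,\mathrm{cr}(p_9))\in U_0$.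

The fan of $\mathbb{P}^3$ has rays spanned by $e_1,\dots,e_4$ with $\sum e_i=0$, where $e_i$ corresponds to the plane $x_i=0$. This plane does not contain $p_i$, and $p_i$ corresponds to the cone spanned by the $e_j$, $j\ne i$. So blowing up $p_i$ adds the ray spanned by $\sum_{j\ne i}e_j=-e_i$. The blow-up of $\mathbb{P}^3$ at $p_1,\dots,p_4$ thus has rays $\pm e_1,\dots,\pm e_4$, with $e_i$ corresponding to the strict transform $P_i$ of the plane $x_i=0$ and $-e_i$ to $E_i$. The map $\mathrm{cr}$ is $-1$ on the cocharacter lattice. It therefore restricts to an automorphism of the union of the open torus and the codimension-one orbits, and exchanges the orbits of $P_i$ and $E_i$. The complement of that union has codimension $2$. As $p_5,\dots,p_9$ lie in the torus, $\mathrm{cr}$ lifts to a birational map $f:Y_p\dashrightarrow Y_{p'}$ that is an isomorphism in codimension $1$. Pulling back, with indices $j\le4$ in all sums,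
\begin{align*}
f^*E_i&=P_i=H-\sum_{j\ne i}E_j=E_i+\alpha_{1234}=r(E_i)\quad(i\le4),\\
f^*E_k&=E_k=r(E_k)\quad(k\ge5).
\end{align*}
From $H=P_i+\sum_{j\ne i}E_j$ and $f^*P_i=E_i$ we get
\[
f^*H=E_i+\sum_{j\ne i}P_j=3H-2\sum_jE_j=H+2\alpha_{1234}=r(H).
\]
Here $E_i$ occurs in all three $P_j$ with coefficient $-1$, and each other $E_j$ in two of them. Hence $f^*=r$ on $M$. An isomorphism in codimension $1$ preserves $h^0$, so $h^0(Y_p,rx)=h^0(Y_{p'},x)\ge1$.
\end{proof}

\begin{proposition}\label{prop:psef}
$D_+$ is pseudoeffective on $Y_p$ for every $p\in U_0$.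
\end{proposition}

\begin{proof}
The classes $\omega^{(j)}=2H-\sum_{i\ne j}E_i$ lie in $\mathcal{E}$, because quadratic forms on $\mathbb{P}^3$ form a $10$-dimensional space and eight points impose at most eight conditions. Moreover $h=\frac12\sum_{j=1}^9\omega^{(j)}$. By Lemma~\ref{lem:Wstable}, $g^nh=\frac12\sum_jg^n\omega^{(j)}$ is a nonnegative combination of effective classes on every $Y_p$. By \eqref{eq:eigen}, $\theta^{-n}g^nh=\frac12(D_++\theta^{-2n}D_-)\to\frac12D_+$.
\end{proof}

\section{Nine points on an elliptic quartic}\label{sec:quartic}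

\subsection{The points and the pencil of quadrics}\label{sec:pencil}

Let $B\subset\mathbb{P}^3$ be a smooth complete intersection of two quadrics and $\eta=\mathcal{O}(1)|_B$. Then $B$ is an elliptic curve of degree $4$.

\emph{Very general points are as in Theorem~\ref{thm:A}.} Let $0\ne(a,b)\in\mathbb{Z}\times\mathbb{Z}^9$; we must avoid the relation $a\eta=\sum b_kp_k$. If $4a\ne\sum b_k$ the two sides have different degrees. If $4a=\sum b_k$, then $b\ne0$, and $p\mapsto a\eta-\sum b_kp_k\in\mathrm{Pic}^0(B)$ is nonconstant on $B^9$. So the tuples to be avoided form a countable union of proper closed subsets of $B^9$. From now on $p_1,\dots,p_9$ are such that $\eta,p_1,\dots,p_9$ are independent. In particular they are distinct. Let $\pi:Y=Y_p\to\mathbb{P}^3$ be the blow-up.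

\emph{The pencil.} The ideal of $B$ is generated by two quadrics. So $B$ lies in no plane, and as $h^0(\eta)=4$, $B$ is embedded in $\mathbb{P}^3$ by the complete linear system $|\eta|$. Let $Q_\tau$ $(\tau\in\mathbb{P}^1)$ be the pencil of quadrics containing $B$. Every $Q_\tau$ is smooth along $B$, since the differentials of two generators are independent there. It is integral, since otherwise the irreducible curve $B$ would lie in a plane. By Bertini's theorem all but finitely many $Q_\tau$ are smooth.

Let $S_\tau\subset Y$ be the strict transform of $Q_\tau$; it has class $\kappa$. Write $B$ also for the strict transform of $B$ in $Y$. For $\tau\ne\tau'$ we have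
\begin{equation}\label{eq:base}
S_\tau\cap S_{\tau'}=B .
\end{equation}
Away from the $E_k$ this is $Q_\tau\cap Q_{\tau'}=B$. In $E_k=\mathbb{P}(T_{p_k}\mathbb{P}^3)$ the distinct lines $\mathbb{P}(T_{p_k}Q_\tau)$ and $\mathbb{P}(T_{p_k}Q_{\tau'})$ meet exactly in the point $\mathbb{P}(T_{p_k}B)$. So the pencil $\{S_\tau\}$ in $|\kappa|$ has base locus $B$ and defines a morphism $\Pi:Y\setminus B\to\mathbb{P}^1$ with $\Pi^{-1}(\tau)=S_\tau\setminus B$.

\subsection{Smooth members and $\mathrm{Pic}^2(B)$}

If $Q_\tau$ is smooth, $S_\tau$ is the blow-up of $\mathbb{P}^1\times\mathbb{P}^1$ at nine points. After labeling the two rulings, its Picard group is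
\[
\Lambda=\mathbb{Z}f_1\oplus\mathbb{Z}f_2\oplus\bigoplus_{k=1}^9\mathbb{Z}e_k,\qquad f_1^2=f_2^2=0,\quad f_1\cdot f_2=1,\quad e_k\cdot e_l=-\delta_{kl},\quad f_i\cdot e_k=0 .
\]
Restriction sends $H\mapsto f_1+f_2$ and $E_k\mapsto e_k$, and so is an isometric embedding $M\subset\Lambda$. For $x\in M_{\mathbb{R}}$ and a curve $C\subset S_\tau$, the degree $x\cdot C$ on $Y$ is the product of $x$ with the class of $C$ in $\Lambda_{\mathbb{R}}$. The curve $B\subset S_\tau$ has class $2f_1+2f_2-\sum e_k=\kappa=-K_{S_\tau}$, so $B^2=-1$ and $B\cdot H=4$. Put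
\[
a_\tau=f_1|_B\in\mathrm{Pic}^2(B);\qquad\text{then}\quad f_2|_B=\eta-a_\tau,\quad e_k|_B=p_k .
\]
Exchanging the labels of the rulings exchanges $a_\tau$ and $\eta-a_\tau$.

\begin{lemma}\label{lem:atau}
\textup{(i)} If $Q_\tau$ is smooth, $Q_\tau$ is determined by $a_\tau$, and also by $\eta-a_\tau$.

\textup{(ii)} If $a\in\mathrm{Pic}^2(B)$ and $2a\ne\eta$, then $a=a_\tau$ for a smooth $Q_\tau$ and a suitable labeling of its rulings.
\end{lemma}

\begin{proof}
(i) The restriction $H^0(Q_\tau,f_1)\to H^0(B,a_\tau)$ is injective, since $f_1-B$ has bidegree $(-1,-2)$ on $Q_\tau$; both spaces have dimension $2$. So the divisors in $|a_\tau|$ are the intersections of $B$ with the lines of one ruling. A zero-dimensional subscheme of $\mathbb{P}^3$ of length two spans a unique line, so $Q_\tau$ is the union of the lines spanned by the divisors in $|a_\tau|$. The same argument with $f_2$ applies to $\eta-a_\tau$.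

(ii) Let $a\in\mathrm{Pic}^2(B)$ with $2a\ne\eta$. As $|a|$ is a base-point-free pencil, there is an exact sequence $0\to\mathcal{O}_B(-a)\to\mathcal{O}_B^{2}\to\mathcal{O}_B(a)\to0$. Twisting by $\eta-a$ shows that the kernel of $H^0(a)\otimes H^0(\eta-a)\to H^0(\eta)$ is $H^0(\eta-2a)$, which is $0$ because $\eta-2a$ is a nontrivial class of degree $0$. Both sides have dimension $4$, so the map is an isomorphism. Hence $B$, embedded by $|\eta|$, lies on the Segre quadric given by $|a|\times|\eta-a|$. This smooth quadric contains $B$, so it is some $Q_\tau$, and its first ruling restricts to $a$ on $B$.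
\end{proof}

\subsection{Curves on which $D_+$ is negative}

We first show that curves on smooth $S_\tau$ with negative $D_+$-degree are very special. Recall a fact about a real quadratic space of signature $(1,N)$ with a vector $h$, $h^2>0$: any two elements of the cone $\{x:x^2\ge0,\ x\cdot h\ge0\}$ have nonnegative product. (Split off $\mathbb{R}h$ and use the Cauchy--Schwarz inequality on $h^\perp$.) The lattice $\Lambda$ has signature $(1,10)$ and $B^2=-1$, so $B^\perp\subset\Lambda_{\mathbb{R}}$ has signature $(1,9)$. It contains $h$ and $D_+$ by \eqref{eq:eigen}, and $x\cdot h=x\cdot(H+4\kappa)=x\cdot H$ for $x\in B^\perp$. As $D_+^2=0$ and $D_+\cdot h>0$,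
\begin{equation}\label{eq:cone}
x\in B^\perp,\quad x^2\ge0,\quad x\cdot H\ge0\quad\Longrightarrow\quad x\cdot D_+\ge0 .
\end{equation}

\begin{lemma}\label{lem:neg}
Let $Q_\tau$ be smooth and $C\subset S_\tau$ an irreducible curve with $D_+\cdot C<0$. Then $C\cap B=\emptyset$, $C$ is smooth and rational with $C^2=-2$ on $S_\tau$, and $\mathcal{O}_{S_\tau}(C)|_B$ is trivial.
\end{lemma}

\begin{proof}
As $D_+\cdot B=D_+\cdot\kappa=0$, $C\ne B$. Put $b=C\cdot B\ge0$ and let $x=C+bB$ be the projection of $C$ to $B^\perp$. Then $x\cdot H\ge0$, $x^2=C^2+b^2$ and $D_+\cdot x=D_+\cdot C<0$, so $x^2<0$ by \eqref{eq:cone}. Since $K_{S_\tau}=-B$, adjunction gives $C^2=b+2p_a(C)-2\ge b-2$. If $b\ge1$, then $x^2\ge b^2+b-2\ge0$, a contradiction. So $b=0$, and as $C\ne B$ this means $C\cap B=\emptyset$; hence $\mathcal{O}_{S_\tau}(C)|_B$ is trivial. Now $C^2=x^2<0$ and $C^2=2p_a(C)-2$, so $p_a(C)=0$ and $C^2=-2$. An irreducible curve of arithmetic genus $0$ is smooth and rational.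
\end{proof}

\begin{lemma}\label{lem:verygeneral}
There is a countable set $\mathcal{T}\subset\mathbb{P}^1$ such that for $\tau\notin\mathcal{T}$ the quadric $Q_\tau$ is smooth and $D_+\cdot C\ge0$ for every irreducible curve $C\subset S_\tau$.
\end{lemma}

\begin{proof}
Let $Q_\tau$ be smooth, with a fixed labeling of the rulings, and let $C\subset S_\tau$ be as in Lemma~\ref{lem:neg}, of class $if_1+jf_2-\sum m_ke_k$. Triviality on $B$ says
\[
(i-j)\,a_\tau=\sum_km_kp_k-j\eta .
\]
If $i=j$, independence gives $j=0$ and $m=0$, so $C$ has class $0$, which is absurd. So $i\ne j$, and for given $(i,j,m)$ the equation has finitely many solutions $a_\tau\in\mathrm{Pic}^2(B)$. There are countably many triples $(i,j,m)$, and $a_\tau$ determines $\tau$ by Lemma~\ref{lem:atau}. Add to these $\tau$ the finitely many with $Q_\tau$ singular.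
\end{proof}

This is the main use of the independence of $\eta,p_1,\dots,p_9$: a relation $d\eta=\sum m_kp_k$ could make a fixed class of type $i=j=d$ effective on all smooth $S_\tau$ simultaneously.

\subsection{Infinitely many negative curves}

We now produce classes of square $-2$ on which $D_+$ is negative, and choose the members of the pencil so that these classes become effective. For this we need classes with $i\ne j$, which lie outside $M$, because the restriction to $B$ depends on $\tau$ only for such classes. Let $W$ act on $\Lambda_{\mathbb{Q}}=M_{\mathbb{Q}}\oplus\mathbb{Q}(f_1-f_2)$, an orthogonal sum, by its action on $M$ and trivially on $f_1-f_2$. The generators preserve $\Lambda$: permutations permute the $e_k$ and fix $f_1,f_2$, and $r_{\alpha_{1234}}$ acts as the reflection in $\alpha_{1234}\in\Lambda$. So $W$ acts on $\Lambda$ by isometries.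

\begin{lemma}\label{lem:Cn}
There are pairwise distinct $\tau_n\in\mathbb{P}^1$ $(n\ge0)$ with $Q_{\tau_n}$ smooth, and irreducible curves $C_n\subset S_{\tau_n}$ with $D_+\cdot C_n<0$.
\end{lemma}

\begin{proof}
\emph{The classes.} Let $\delta_0=f_1-e_1-e_2$ and
\[
\delta_n=g^n\delta_0=if_1+jf_2-\sum_km_ke_k .
\]
Then $\delta_n^2=\delta_0^2=-2$ and $\delta_n\cdot\kappa=\delta_0\cdot\kappa=2-2=0$. From $\delta_n\cdot(f_1-f_2)=\delta_0\cdot(f_1-f_2)=-1$ we get $i=j+1$. Since $D_\pm\cdot\delta_0=9-2(4\pm t)=1\mp2t$, \eqref{eq:eigen} gives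
\begin{align}
D_+\cdot\delta_n&=(g^{-n}D_+)\cdot\delta_0=\theta^{-n}(1-2t)<0,\label{eq:Dplusdelta}\\
H\cdot\delta_n&=h\cdot\delta_n=(g^{-n}h)\cdot\delta_0=\tfrac12\big(\theta^n(1+2t)-\theta^{-n}(2t-1)\big)>0 .\label{eq:Hdelta}
\end{align}
Thus $2j+1=i+j=H\cdot\delta_n>0$. From $\delta_n\cdot\kappa=0$ we get $\sum m_k=2(i+j)=4j+2$.

\emph{The choice of $\tau_n$.} Put $a:=\sum m_kp_k-j\eta$. It has degree $4j+2-4j=2$. Moreover $2a-\eta=2\sum m_kp_k-(2j+1)\eta\ne0$ by independence, since $2j+1\ne0$. By Lemma~\ref{lem:atau} there is $\tau_n$ with $Q_{\tau_n}$ smooth and $a_{\tau_n}=a$ for a suitable labeling of the rulings. Put $S=S_{\tau_n}$ and view $\delta=\delta_n$ in $\mathrm{Pic}(S)=\Lambda$. Then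
\[
\delta|_B=(j+1)a+j(\eta-a)-\sum_km_kp_k=a+j\eta-\sum_km_kp_k=0 .
\]

\emph{$\delta$ is effective.} As $\delta^2=-2$, $\delta\cdot K_S=-\delta\cdot\kappa=0$ and $\chi(\mathcal{O}_S)=1$, Riemann--Roch gives $\chi(\pm\delta)=0$; so $\chi(\delta)$ alone does not produce a section, and the triviality on $B$ must be used. Suppose $h^0(\delta)=0$. The sequence $0\to\mathcal{O}_S(\delta-B)\to\mathcal{O}_S(\delta)\to\mathcal{O}_B\to0$ gives $h^1(\delta-B)\ge h^0(\mathcal{O}_B)=1$, i.e.\ $h^1(-\delta)\ge1$ by Serre duality and $K_S=-B$. Also $h^2(-\delta)=h^0(\delta-B)\le h^0(\delta)=0$. Hence $0=\chi(-\delta)=h^0(-\delta)-h^1(-\delta)$ and $h^0(-\delta)\ge1$. This contradicts $H\cdot(-\delta)<0$, as $H|_S$ is nef. So $\delta$ is effective. Since $D_+\cdot\delta<0$, some irreducible component $C_n$ of an effective divisor in $|\delta|$ has $D_+\cdot C_n<0$.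

\emph{The $\tau_n$ are distinct.} Suppose $\tau_n=\tau_{n'}$, and let $(j,m)$ and $(j',m')$ be the data of $\delta_n$ and $\delta_{n'}$. According to the labelings used, $\sum m_kp_k-j\eta$ equals either $\sum m'_kp_k-j'\eta$ or $\eta-\big(\sum m'_kp_k-j'\eta\big)$. In the first case independence gives $(j,m)=(j',m')$, so $\delta_n=\delta_{n'}$ and $n=n'$ by \eqref{eq:Dplusdelta}. In the second case comparing coefficients of $\eta$ gives $j+j'+1=0$, contradicting $2j+1>0$ and $2j'+1>0$.
\end{proof}

\begin{example}\label{ex:chord}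
For $n=0$ we have $a=p_1+p_2$. So $Q_{\tau_0}$ is the quadric of the pencil that contains the chord of $B$ through $p_1$ and $p_2$, and $C_0$ is the strict transform of that line. Its negativity is the two-point phenomenon of Example~\ref{ex:two} with weights: $D\cdot C_0=(1+6\sqrt2)-6t=1-3\sqrt2<0$. For $n=1$, write $\sigma\delta_0=f_1-e_3-e_4=x+\frac12(f_1-f_2)$ with $x=(\frac12;0,0,1,1,0^5)\in\kappa^\perp$. Since $x\cdot y=9-4=5$, we get $g\delta_0=-x+5y+\frac12(f_1-f_2)$, i.e.
\[
\delta_1=45f_1+44f_2-30(e_1+e_2)-9(e_3+e_4)-20(e_5+\dots+e_9),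
\]
of degree $89$. It becomes effective on the quadric of the pencil for which $f_1|_B=30(p_1+p_2)+9(p_3+p_4)+20(p_5+\dots+p_9)-44\eta$.
\end{example}

By Lemma~\ref{lem:neg} each $C_n$ is smooth and disjoint from $B$, so $\kappa\cdot C_n=B\cdot C_n=0$ (the second product taken on $S_{\tau_n}$). Therefore
\begin{equation}\label{eq:Dneg}
D\cdot C_n=D_+\cdot C_n<0\qquad(n\ge0).
\end{equation}
This is the point where passing from $D_+$ to $D=D_++c\kappa$ costs nothing.

\subsection{Density}

\begin{lemma}\label{lem:dense}
For every infinite set $I$ of indices, $\bigcup_{n\in I}C_n$ is Zariski dense in $Y$.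
\end{lemma}

\begin{proof}
The $C_n$ are pairwise distinct, since $C_n\cap B=\emptyset$ and $S_{\tau_n}\cap S_{\tau_{n'}}=B$ for $n\ne n'$. Suppose the union is not dense. Its closure has finitely many irreducible components, so, after shrinking $I$ to a smaller infinite set, some irreducible closed $T\ne Y$ contains $C_n$ for all $n\in I$. As $T$ contains infinitely many distinct curves, it is a surface. If $T\subset S_\tau$, then $C_n\subset S_\tau\cap S_{\tau_n}=B$ for any $n\in I$ with $\tau_n\ne\tau$, a contradiction. So $T$ lies in no $S_\tau$, and $\Pi|_{T\setminus B}$ is nonconstant.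

\emph{Fibering $T$.} Let $\nu:\widetilde T\to T\subset Y$ be a resolution such that $\Pi\circ\nu$ extends to a morphism $\widetilde T\to\mathbb{P}^1$, and let $\widetilde T\to\Gamma\to\mathbb{P}^1$ be its Stein factorization, with $\Gamma$ a smooth projective curve. The fibers of $\widetilde T\to\Gamma$ are connected, and by generic smoothness all but finitely many are smooth, hence integral.

\emph{The negativity spreads to all fibers.} For $n\in I$ choose an irreducible curve $\widetilde C_n\subset\nu^{-1}(C_n)$ dominating $C_n$; it exists because $\nu^{-1}(C_n)\ne\widetilde T$ maps onto $C_n$. Since $C_n\cap B=\emptyset$, $\widetilde C_n$ maps to $\tau_n\in\mathbb{P}^1$. So it lies in the fiber of $\widetilde T\to\Gamma$ over some $\gamma_n$, and the $\gamma_n$ are distinct because the $\tau_n$ are. Hence for some $n\in I$ the fiber over $\gamma_n$ is integral and equals $\widetilde C_n$. All fibers are numerically equivalent, so for \emph{every} fiber $\Psi$ of $\widetilde T\to\Gamma$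
\[
\nu^*D_+\cdot\Psi=\deg(\widetilde C_n/C_n)\;D_+\cdot C_n<0 .
\]

\emph{Contradiction.} Take $\Psi$ lying over some $\tau\notin\mathcal{T}$. Then $\nu(\Psi)\subset S_\tau$: points of $\Psi$ not mapping to $B$ map into $\Pi^{-1}(\tau)\subset S_\tau$, and $B\subset S_\tau$. Some component $\Psi'$ of $\Psi$ has $\nu^*D_+\cdot\Psi'<0$. So $\Psi'$ is not contracted by $\nu$, and $\nu(\Psi')\subset S_\tau$ is a curve with $D_+\cdot\nu(\Psi')<0$, contradicting Lemma~\ref{lem:verygeneral}.
\end{proof}

\section{Proof of Theorem~\ref{thm:A}}\label{sec:proofA}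

That very general points satisfy the hypothesis was shown in \S\ref{sec:pencil}. Apply Proposition~\ref{prop:criterion} to $X=\mathbb{P}^3$, $L=\mathcal{O}(1)$, the blow-up $Y=Y_p$, $E_1,\dots,E_9$, $(a_k)=(3,3,1,1,2^5)$, and $\lambda_*=\frac{3(12-\sqrt2)}{142}$. By \eqref{eq:D} the class $D_{\lambda_*}$ is a positive multiple of $D=D_++c\kappa$. It is pseudoeffective, since $D_+$ is (Proposition~\ref{prop:psef}), $\kappa$ is the class of $S_\tau$, and $c>0$. The curves $C_n$ of Lemma~\ref{lem:Cn} are smooth by Lemma~\ref{lem:neg}, satisfy $D_{\lambda_*}\cdot C_n<0$ by \eqref{eq:Dneg}, and have dense union by Lemma~\ref{lem:dense}. So $\sup\varphi_{L,\Sigma}=\lambda_*$ by \eqref{eq:sup}, and $Z_X(\varphi_{L,\Sigma})$ is Zariski dense. As recalled in the introduction, this implies $\varphi_{L,\Sigma}\notin\mathrm{RPL}(X)$. \qed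

\section{Dimension at least three}\label{sec:highdim}

We prove Theorem~\ref{thm:B}(a), first for projective spaces by taking cones over the example in $\mathbb{P}^3$, then in general by pulling back under a finite morphism to projective space.

It is convenient to keep track of the valuations that detect density. Call $(\Sigma,\mathcal{W})$ a \emph{dense pair} for $(X,L)$ if $\Sigma\subset X^{\mathrm{div}}$ is finite and nonempty, $\mathcal{W}\subset X^{\mathrm{div}}$, $\varphi_{L,\Sigma}(w)<\varphi_{L,\Sigma}(v_{\mathrm{triv}})$ for all $w\in\mathcal{W}$, and the centers on $X$ of the $w\in\mathcal{W}$ are Zariski dense. Then $Z_X(\varphi_{L,\Sigma})$ is Zariski dense. By \S\ref{sec:proofA} and Proposition~\ref{prop:criterion}, the set $\Sigma$ of Theorem~\ref{thm:A} with $\mathcal{W}=\{\mathrm{ord}_{C_n}\}$ is a dense pair for $(\mathbb{P}^3,\mathcal{O}(1))$; note that $\mathrm{ord}_{C_n}$ is divisorial, given by the exceptional divisor of the blow-up of $Y$ along $C_n$.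

We use the following criterion of Zariski: a real-valued valuation of $\mathbb{C}(X)$, trivial on $\mathbb{C}$, is of the form $t\,\mathrm{ord}_E$ as in the definition of $X^{\mathrm{div}}_{\mathbb{R}}$ if and only if its residue field has transcendence degree $\dim X-1$ over $\mathbb{C}$ and its value group is $t\mathbb{Z}$, $t>0$. It lies in $X^{\mathrm{div}}$ if moreover $t\in\mathbb{Q}$.

\subsection{Projective spaces}

Let $n\ge4$, and use homogeneous coordinates $x_0,\dots,x_3,z_1,\dots,z_{n-3}$ on $\mathbb{P}^n$, with $x_0,\dots,x_3$ coordinates on $\mathbb{P}^3$. Let $v$ be a divisorial valuation on $\mathbb{P}^3$ or the trivial valuation of $\mathbb{C}(\mathbb{P}^3)$. Choose $i$ such that $x_i$ does not vanish at $c(v)$, and let $v'$ be the Gauss extension of $v$ to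
\[
\mathbb{C}(\mathbb{P}^3)(z_1/x_i,\dots,z_{n-3}/x_i)=\mathbb{C}(\mathbb{P}^n):
\]
the value of a polynomial in the $z_l/x_i$ is the minimum of the values of its coefficients. Its value group is that of $v$, and its residue field is purely transcendental of degree $n-3$ over that of $v$. So $v'\in(\mathbb{P}^n)^{\mathrm{div}}$ if $v\in(\mathbb{P}^3)^{\mathrm{div}}$, and $v'$ is trivial if $v$ is. Since $v'\ge0$ on the coordinate ring of $\{x_i\ne0\}$, the center of $v'$ lies in this chart. Trivializing with $x_i$, we see that a form $s=\sum_Iz^Is_I(x)$ of degree $m$ satisfies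
\begin{equation}\label{eq:gauss}
v'(s)=\min_Iv(s_I).
\end{equation}
So $s$ vanishes at the center of $v'$ if and only if all $s_I$ vanish at $c(v)$.

Let $(\Sigma,\mathcal{W})$ be the dense pair on $\mathbb{P}^3$, and put $\Sigma'=\{v':v\in\Sigma\}$, $\mathcal{W}'=\{w':w\in\mathcal{W}\}$. We claim that $(\Sigma',\mathcal{W}')$ is a dense pair for $(\mathbb{P}^n,\mathcal{O}(1))$. Write $\varphi_\Sigma$ and $\varphi_{\Sigma'}$ for the two Green's functions. Let $0\ne s=\sum_Iz^Is_I$ be a form of degree $m$, and let $w\in\mathcal{W}$ or $w=v_{\mathrm{triv}}$. Choose $J$ with $s_J\ne0$ and $w'(s)=w(s_J)$, and let $m_J=\deg s_J\le m$. By \eqref{eq:gauss}, then \eqref{eq:formula} on $\mathbb{P}^3$, and $\varphi_\Sigma\ge0$,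
\[
m\lambda_{\Sigma'}(s)-w'(s)\le\min_{v\in\Sigma}v(s_J)-w(s_J)\le m_J\,\varphi_\Sigma(w)\le m\,\varphi_\Sigma(w);
\]
if $m_J=0$, the second expression is $0$. Hence $\varphi_{\Sigma'}(w')\le\varphi_\Sigma(w)$. For $w=v_{\mathrm{triv}}$ this reads $\varphi_{\Sigma'}(v_{\mathrm{triv}})\le\varphi_\Sigma(v_{\mathrm{triv}})$, and it is an equality because $\lambda_{\Sigma'}(s)=\lambda_\Sigma(s)$ for forms $s$ in $x_0,\dots,x_3$ alone. So $\varphi_{\Sigma'}(w')<\varphi_{\Sigma'}(v_{\mathrm{triv}})$ for $w\in\mathcal{W}$. Finally, if a form $s=\sum z^Is_I$ vanishes at the centers of all $w'$, $w\in\mathcal{W}$, then each $s_I$ vanishes at the dense set of centers of the $w\in\mathcal{W}$, so $s=0$. This proves the claim.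

\subsection{General varieties}

Let $\dim X=n\ge3$. Choose $m$ with $mL$ very ample; a generic projection gives a finite morphism $\nu:X\to\mathbb{P}^n$ with $\nu^*\mathcal{O}(1)=mL$. Let $e=\deg\nu$. Let $(\Sigma,\mathcal{W})$ be a dense pair for $(\mathbb{P}^n,\mathcal{O}(1))$ and $\varphi_\Sigma$ the Green's function. Let $\Sigma'$ and $\mathcal{W}'$ be the sets of all extensions to $\mathbb{C}(X)$ of elements of $\Sigma$ and $\mathcal{W}$. A valuation has finitely many extensions to a finite field extension, so $\Sigma'$ is finite. The residue field of an extension is finite over the original one, and the value group contains the original one, $t\mathbb{Z}$ with $t\in\mathbb{Q}_{>0}$, with finite index. So $\Sigma',\mathcal{W}'\subset X^{\mathrm{div}}$. If $w'$ extends $w$, then $\nu(c_X(w'))=c_{\mathbb{P}^n}(w)$.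

To compare sections on $X$ and on $\mathbb{P}^n$ we use characteristic polynomials. Let $0\ne s\in H^0(X,kmL)$. Over an affine open $U\subset\mathbb{P}^n$ with a generator $\ell$ of $\mathcal{O}(1)$ write $s=f\cdot\nu^*\ell^k$ with $f\in\mathcal{O}(\nu^{-1}(U))$, and let
\[
f^e+b_1f^{e-1}+\dots+b_e=0
\]
be the equation given by the characteristic polynomial of $f$ over $\mathbb{C}(\mathbb{P}^n)$. The $b_i$ are regular on $U$, since $f$ is integral over the normal ring $\mathcal{O}(U)$. If $\ell$ is multiplied by a unit $\epsilon$, then $b_i$ is multiplied by $\epsilon^{-ki}$; so the $b_i\ell^{ki}$ glue to sections $N_i\in H^0(\mathbb{P}^n,\mathcal{O}(ki))$, $1\le i\le e$. Here $N_e\ne0$, as $b_e$ is the norm of $f$ up to sign.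

(i) \emph{For $v\in\Sigma$: $v(N_i)\ge i\min_{v'|v}v'(s)$.} Take $U\ni c(v)$, let $K$ be a Galois closure of $\mathbb{C}(X)/\mathbb{C}(\mathbb{P}^n)$ and $\tilde v$ an extension of $v$ to $K$. The roots of the characteristic polynomial are the images $\iota(f)$ under the embeddings $\iota:\mathbb{C}(X)\to K$ over $\mathbb{C}(\mathbb{P}^n)$, and $\tilde v\circ\iota$ is an extension of $v$ to $\mathbb{C}(X)$. So $\tilde v(\iota(f))\ge\min_{v'|v}v'(f)$, and $b_i$ is up to sign the $i$-th elementary symmetric function of the roots. Consequently $\lambda_{\Sigma'}(s)\le\lambda_\Sigma(N_i)$ whenever $N_i\ne0$, where $\lambda_{\Sigma'}(s)=\frac1k\min_{v'\in\Sigma'}v'(s)$ is formed with respect to $mL$.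

(ii) \emph{If a valuation $w'$ of $\mathbb{C}(X)$ extends a valuation $w$ of $\mathbb{C}(\mathbb{P}^n)$, then $w'(s)\ge\frac1iw(N_i)$ for some $i$ with $N_i\ne0$.} Take $U\ni c(w)$, so that $w'(s)=w'(f)$ and $w(N_i)=w(b_i)$. If the claim fails, then $w'(b_if^{e-i})>e\,w'(f)$ for all $i\ge1$ with $b_i\ne0$, and $f^e$ is the unique term of minimal value in the equation above, which is impossible.

Combining (i) and (ii) for such an $i$,
\[
\lambda_{\Sigma'}(s)-\tfrac1kw'(s)\le\lambda_\Sigma(N_i)-\tfrac1{ki}w(N_i)\le\varphi_\Sigma(w),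
\]
so $\varphi_{mL,\Sigma'}(w')\le\varphi_\Sigma(w)$. This includes the case where $w$ and $w'$ are trivial, and there equality holds: for $0\ne b\in H^0(\mathbb{P}^n,\mathcal{O}(k))$ we have $v'(\nu^*b)=v(b)$ whenever $v'$ extends $v\in\Sigma$, hence $\lambda_{\Sigma'}(\nu^*b)=\lambda_\Sigma(b)$. Thus for $w\in\mathcal{W}$ and every extension $w'$,
\[
\varphi_{mL,\Sigma'}(w')\le\varphi_\Sigma(w)<\varphi_\Sigma(v_{\mathrm{triv}})=\varphi_{mL,\Sigma'}(v_{\mathrm{triv}}).
\]
Let $Z\subset X$ be the closure of the set of centers of the elements of $\mathcal{W}'$. As $\nu$ is closed, $\nu(Z)$ is closed, and it contains the dense set of centers of the $w\in\mathcal{W}$. So $\nu(Z)=\mathbb{P}^n$, $\dim Z=n$ and $Z=X$. Since $\varphi_{mL,\Sigma'}=m\varphi_{L,\Sigma'}$ by Proposition~\ref{prop:formula}, $(\Sigma',\mathcal{W}')$ is a dense pair for $(X,L)$. This proves Theorem~\ref{thm:B}(a). \qed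

\section{Curves and surfaces}\label{sec:lowdim}

We prove Theorem~\ref{thm:B}(b). Let $\dim X\in\{1,2\}$ and let $\Sigma=\{t_k\,\mathrm{ord}_{F_k}\}$ be finite and nonempty with $t_k\in\mathbb{R}_{>0}$. If some $F$ occurs twice, keep the smaller $t$; this does not change $\lambda_\Sigma$, hence not $\varphi_{L,\Sigma}$. Let $\pi:Y\to X$ be a composition of point blow-ups ($Y=X$ if $\dim X=1$) on which all $F_k$ are prime divisors. Put $a_k=1/t_k$, $D_\lambda=\pi^*L-\lambda\sum a_kF_k$ and
\[
\lambda_*=\max\{\lambda\ge0:D_\lambda\text{ is pseudoeffective}\}.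
\]
The maximum exists: the set is closed and contains $0$, and it is bounded because, if $\dim X=2$ and $A$ is ample on $Y$, the condition $D_\lambda\cdot A\geq 0$ bounds $\lambda$, and if $\dim X=1$ the condition $\deg D_\lambda\ge0$ does. As in \eqref{eq:Gs}, $\frac1m\mathrm{div}(\pi^*s)-\lambda_\Sigma(s)\sum a_kF_k$ is effective for $0\ne s\in H^0(X,mL)$. So $\lambda_\Sigma(s)\le\lambda_*$, and $\varphi_{L,\Sigma}\le\lambda_*$ everywhere. We show that equality holds at every $w$ whose center lies outside a fixed proper closed subset.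

The input special to dimension at most $2$ is the Zariski decomposition: $D_{\lambda_*}\equiv P+N$ with $P$ nef and $N\ge0$ an $\mathbb{R}$-divisor ($N=0$ if $\dim X=1$, where pseudoeffective classes are nef). Let $\Theta\ge0$ be a $\pi$-exceptional divisor whose support is the whole exceptional locus and $\varepsilon>0$ such that $\pi^*L-\varepsilon\Theta$ is ample ($\Theta=0$ if $Y=X$). Let
\[
V=\pi\Big(\mathrm{Supp}\,N\cup\bigcup_kF_k\cup\mathrm{Supp}\,\Theta\Big),
\]
a proper closed subset of $X$; $\pi$ is an isomorphism over $X\setminus V$.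

Let $w\in X^{\mathrm{an}}$ with $c_X(w)\notin V$. For $0<r<1$ put $B_r=r\lambda_*\sum a_kF_k+rN+(1-r)\varepsilon\Theta$. Then
\[
\pi^*L-B_r\equiv(1-r)(\pi^*L-\varepsilon\Theta)+rP
\]
is ample. By openness of ampleness there is a $\mathbb{Q}$-divisor $B'_r\ge B_r$ with the same support such that $\pi^*L-B'_r$ is ample. For $m$ divisible enough, $m(\pi^*L-B'_r)$ is a globally generated line bundle. Take a section of it that does not vanish at the point of $Y$ over $c_X(w)$, and multiply it by the canonical section of $mB'_r$, which does not vanish there either. The result is $s\in H^0(Y,m\pi^*L)=H^0(X,mL)$ with $w(s)=0$ and $\mathrm{ord}_{F_k}(s)\ge mr\lambda_*a_k$ for all $k$, i.e.\ $\lambda_\Sigma(s)\ge r\lambda_*$. By \eqref{eq:formula}, $\varphi_{L,\Sigma}(w)\ge r\lambda_*$. Letting $r\to1$ we get $\varphi_{L,\Sigma}(w)=\lambda_*$.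

For $w=v_{\mathrm{triv}}$, whose center is the generic point of $X$, this gives $\varphi_{L,\Sigma}(v_{\mathrm{triv}})=\lambda_*$. Hence every $w$ with $\varphi_{L,\Sigma}(w)<\varphi_{L,\Sigma}(v_{\mathrm{triv}})$ has its center in $V$, and $Z_X(\varphi_{L,\Sigma})\subset V$ is not Zariski dense. \qed

\begin{thebibliography}{9}
\bibitem{BJGlobal} S\'ebastien Boucksom, Mattias Jonsson, \emph{Global pluripotential theory over a trivially valued field}.
\bibitem{BJGreen} S\'ebastien Boucksom, Mattias Jonsson, \emph{Non-Archimedean Green's functions and Zariski decompositions}, arXiv:2304.00144 (2023).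
\end{thebibliography}

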